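# Covered and vacant critical densities of planar ellipses percolation

## 1. Poisson ellipses, covered and vacant sets, critical densities

**Definition 1 (length law).** Fix $\alpha>0$. A probability measure $\rho$ on $[1,\infty)$ has *tail of order* $r^{-\alpha}$, written $\rho[r,\infty)\asymp r^{-\alpha}$, if there is $c\ge1$ with $c^{-1}r^{-\alpha}\le\rho[r,\infty)\le c\,r^{-\alpha}$ for all $r\ge1$. We write
$$m_1=\int r\,\rho(dr),\qquad m_2=\int r^2\rho(dr),\qquad m_1\le m_2 .$$

*Example.* The Pareto law $\rho[r,\infty)=r^{-\alpha}$ has $c=1$. Integrating tails, $m_1=1+\int_1^\infty r^{-\alpha}dr=\frac{\alpha}{\alpha-1}$ if $\alpha>1$, and $m_1=\infty$ otherwise. Also $m_2=1+\int_1^\infty2r\cdot r^{-\alpha}dr=\frac{\alpha}{\alpha-2}$ if $\alpha>2$, and $m_2=\infty$ if $\alpha\le2$.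

**Definition 2 (ellipses model).** Put $\mu=dx\otimes\frac{d\theta}{\pi}\otimes\rho(dr)$ on $\mathbb R^2\times[0,\pi)\times[1,\infty)$. For a density $u>0$ let $\omega$ be a Poisson point process of intensity $u\mu$: the number of points in a set $B$ with $\mu(B)<\infty$ is Poisson with mean $u\mu(B)$, and the restrictions of $\omega$ to disjoint sets are independent. To $z=(x,\theta,r)\in\omega$ attach the closed ellipse $K(z)$ with center $x$, major axis of length $r(z)=r$ at angle $\theta$ to the horizontal, and minor axis of length $1$. The law is $P_{u,\rho}$, or $P_u$ when $\rho$ is fixed.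

*Example.* For given $\theta,r$, the centers $x$ for which $K(x,\theta,r)$ contains the origin fill a set of area $\pi\cdot\frac r2\cdot\frac12=\frac{\pi r}4$. So the number of ellipses that contain $0$ is Poisson with mean $u\pi m_1/4$, and $0$ is uncovered with probability $e^{-u\pi m_1/4}$. If $m_1=\infty$, this probability is $0$.

**Definition 3 (covered set, vacant set, percolation).** The covered set $\mathcal E$ is the union of all the ellipses, and $\mathcal V=\mathbb R^2\setminus\mathcal E$ is the vacant set. A set *percolates* if it has an unbounded connected component.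

*Example.* As deterministic sets, both or neither of $\mathcal E,\mathcal V$ may percolate. If the ellipses have $\theta=0$, $r=2$ and centers $(k,0)$, $k\in\mathbb Z$, then $\mathcal E$ contains the horizontal axis and $\mathcal V$ contains $\{y>\frac12\}$, so both percolate. If we place discs of diameter $1$ ($r=1$) along each circle of radius $10^k$, $k\ge1$, with consecutive centers at arc distance at most $\frac12$, then $\mathcal E$ is a union of disjoint connected rings, one in each annulus $10^k-\frac12\le|x|\le10^k+\frac12$, and $\mathcal V$ is cut by them into bounded pieces. Neither percolates.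

**Definition 4 (monotone coupling).** For $u<u'$ one can realize $\omega_u\subset\omega_{u'}$ on one probability space, since a Poisson process of intensity $u'\mu$ is the union of independent ones of intensities $u\mu$ and $(u'-u)\mu$. An event is *increasing* if adding ellipses cannot destroy it, and *decreasing* if removing ellipses cannot destroy it.

*Example.* "$\mathcal E$ percolates" is increasing and "$\mathcal V$ percolates" is decreasing.

**Definition 5 (critical densities).** With the conventions $\sup\emptyset=0$ and $\inf\emptyset=\infty$,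
$$u_c(\rho)=\sup\{u>0:P_{u,\rho}[\mathcal V\text{ percolates}]>0\},\qquad \bar u_c(\rho)=\inf\{u>0:P_{u,\rho}[\mathcal E\text{ percolates}]>0\}.$$

The following facts about a law with $\rho[r,\infty)\asymp r^{-\alpha}$ are given to us.

* (F1) If $\alpha\in(0,1]$, the plane is a.s. completely covered.
* (F2) If $\alpha\in(1,2)$, then $\mathcal V$ is nonempty but does not percolate for any $u>0$, while $\mathcal E$ percolates for every $u>0$.
* (F3) If $\alpha>2$, then $\mathcal V$ percolates for all small $u$ and $\mathcal E$ percolates for all large $u$; both critical densities lie in $(0,\infty)$.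

*Example.* Let $\alpha<2$. By (F1) and (F2), $\mathcal V$ never percolates and $\mathcal E$ always does. Hence $u_c=\sup\emptyset=0$ and $\bar u_c=\inf(0,\infty)=0$: the two critical densities agree.

## 2. Is $\bar u_c=u_c$ when $\alpha>2$?

Raise the density $u$. At some moment the vacant set loses its unbounded component, and at some moment the covered set acquires one. Are these the same moment? Definition 3 shows that geometry alone does not exclude an interval of densities at which neither percolates, or at which both do. The conjecture, from "Ellipses Percolation" by Augusto Teixeira and Daniel Ungaretti (arXiv:1605.07598, 2016), is that for $\alpha>2$ the two moments coincide. It is true, and only $m_2<\infty$ is needed.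

**Theorem 1.** Let $\rho$ be a probability measure on $[1,\infty)$ with $m_2=\int r^2\rho(dr)<\infty$. Then $u_c(\rho)=\bar u_c(\rho)$. In particular this holds if $\rho[r,\infty)\asymp r^{-\alpha}$ with $\alpha>2$, since then $m_2=1+\int_1^\infty2r\,\rho[r,\infty)\,dr<\infty$.

**Theorem 2.** Assume $\rho[r,\infty)\asymp r^{-\alpha}$.

1. $u_c=\bar u_c$ if and only if $\alpha\ne2$. If $\alpha=2$, then $u_c=0<\bar u_c$.
2. Let $\alpha>2$, $u<u_c$. Then $\mathcal E$ does not percolate, $\mathcal V$ percolates, and $P_u[0\leftrightarrow_{\mathcal E}\partial[-n,n]^2]\asymp n^{1-\alpha}$.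
3. Let $\alpha>2$, $u>u_c$. Then $\mathcal E$ percolates, $\mathcal V$ does not, and $e^{-Cn}\le P_u[0\leftrightarrow_{\mathcal V}\partial[-n,n]^2]\le Ce^{-cn}$ for some constants $c,C>0$ and all large $n$.
4. Let $\alpha>2$, $u=u_c$. The probabilities that $\mathcal E$, resp. $\mathcal V$, crosses a $3n\times n$ rectangle in the short direction are bounded below uniformly in large $n$.

Here $A\leftrightarrow_SB$ means that a path in $S$ joins $A$ to $B$. We write $\Lambda_n=[-n,n]^2$ and $\Lambda_n(y)=y+\Lambda_n$.

## 3. Counting long ellipses, duality, circuits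

In this section $m_1<\infty$ is enough, except where $m_2$ appears.

**Step 1: counting.** The purpose is to bound how many long ellipses touch a given region. An ellipse with parameters $(x,\theta,r)$ lies in an $r\times1$ rectangle centered at $x$. If it meets a disc $D$ of radius $R$ then, in coordinates along its axes, $x$ differs from the center of $D$ by at most $\frac r2+R$ and $\frac12+R$. Hence
$$\mu\{z:r(z)\ge t,\ K(z)\cap D\ne\emptyset\}\le\int_{[t,\infty)}(r+2R)(1+2R)\,\rho(dr).\tag{1}$$
Put $g(t)=t\int_{[t,\infty)}r\,\rho(dr)$. If $t\ge1$ and $R\le5t$, then $r+2R\le11r$ and $1+2R\le11t$ in the integrand, so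
$$\mu\{z:r(z)\ge t,\ K(z)\cap D\ne\emptyset\}\le121\,g(t)\qquad(t\ge1,\ R\le5t).\tag{2}$$
If $m_2<\infty$, then, the inner sum below being geometric with largest term at most $r$,
$$g(t)\le\int_{[t,\infty)}r^2\rho(dr)\to0,\qquad\sum_{k\ge0}g(3^kt)=\int r\sum_{k\ge0:\,3^kt\le r}3^kt\ \rho(dr)\le\tfrac32m_2.\tag{3}$$

*Example.* For the Pareto law with $\alpha>1$, $\int_{[t,\infty)}r\rho(dr)=t\cdot t^{-\alpha}+\int_t^\infty r^{-\alpha}dr=\frac{\alpha}{\alpha-1}t^{1-\alpha}$, so $g(t)=\frac\alpha{\alpha-1}t^{2-\alpha}$. It decays if $\alpha>2$, but $g\equiv2$ if $\alpha=2$: then long ellipses are seen equally often at every scale.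

By (1) with $t=1$, a.s. only finitely many ellipses meet any compact set. We work on this event; then $\mathcal E$ is closed and $\mathcal V$ is open.

**Step 2: components.** The purpose is to make "connected" mean "joined by a path" and to settle measurability. Call two ellipses equivalent if a finite chain of successively intersecting ellipses joins them. By local finiteness the union of any family of ellipses is closed, so the union of one class is closed, and it is relatively open in $\mathcal E$ because the union of the other classes is closed too. It is path connected. So the components of $\mathcal E$ are exactly these unions. The same holds for $\mathcal E\cap R$, $R$ a closed rectangle, with the finitely many nonempty convex sets $K(z)\cap R$. Thus $\mathcal E$-connection events depend only on the intersection pattern of locally finitely many compact convex sets. Since $\mathcal V$ is open and $\mathcal V\cap R$ is relatively open in $R$, their components are path connected, and connecting paths can be taken polygonal with vertices in a fixed countable set. So all events below are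 measurable; for instance, $\mathcal V$ percolates iff some rational $q\in\mathcal V$ is joined in $\mathcal V$ to $\partial\Lambda_M$ for all large integers $M$.

**Step 3: three standard facts.** They are used constantly.

*Harris–FKG* (Last–Penrose, *Lectures on the Poisson Process*, Ch. 20): increasing events of a Poisson process are positively correlated, and so are decreasing events.

*(T)*: if $p_1,p_2,p_3,p_4$ lie on the boundary of a rectangle $D$ in (weak) cyclic order, any path in $D$ from $p_1$ to $p_3$ meets any path in $D$ from $p_2$ to $p_4$.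

*0–1 law*: the translation invariant events $\{\mathcal E\text{ percolates}\}$, $\{\mathcal V\text{ percolates}\}$ have probability $0$ or $1$. Indeed, given such an $A$ and $\varepsilon>0$, there is $A'$ depending only on ellipses with centers in a bounded set with $P(A\triangle A')\le\varepsilon$. For a large translation $\tau$ the events $A',\tau A'$ are independent, so $P(A)=P(A\cap\tau A)$ differs from $P(A')^2$ by at most $2\varepsilon$, hence from $P(A)^2$ by at most $4\varepsilon$. Let $\varepsilon\to0$.

**Step 4: duality.** The purpose is to convert absence of one kind of crossing into presence of the other. *In a closed rectangle $R$ exactly one of the following occurs: $\mathcal E\cap R$ has a component meeting the left and the right side; or $\mathcal V\cap R$ contains a path from bottom to top.*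

Both cannot occur, by (T). Suppose the first fails. Let $A$ be the left side together with all components of $\mathcal E\cap R$ that meet it, and $B$ the right side together with all other components. These are disjoint compact sets whose union contains $\mathcal E\cap R$. Take $f\in C^\infty(\mathbb R^2)$ equal to $0$ near $A$ and to $1$ near $B$. By Sard's theorem there is $t\in(0,1)$ that is a regular value of $f$ and of the restrictions of $f$ to the bottom and top sides. The corners of $R$ lie in $A\cup B$, and so do the left and right sides, so $\{f=t\}\cap R$ stays away from the left and right sides. It is a compact 1-manifold whose boundary consists of its points on the bottom and top sides. On the bottom side $f$ goes from $0$ to $1$ and crosses level $t$ transversally each time, so there is an odd number of boundary points there. Each arc of the manifold has two endpoints, so some arc has exactly one endpoint on the bottom, and the other on the top. It avoids $A\cup B\supset\mathcal E\cap R$, so it is a vacant path. $\square$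

**Definition 6 (crossing probabilities).** $h_{\mathcal V}(L,H)=h_{\mathcal V}(L,H;u)$ is the $P_u$-probability that $\mathcal V\cap([0,L]\times[0,H])$ joins the left side to the right side; $h_{\mathcal E}(L,H)$ is the same for $\mathcal E$. For real $n>0$,
$$a_n=h_{\mathcal V}(n,3n),\qquad b_n=h_{\mathcal V}(3n,n),\qquad e_n=h_{\mathcal E}(n,3n).$$

So $a_n$ and $e_n$ concern crossings of a $3n\times n$ rectangle the short way (vacant, covered), and $b_n$ concerns vacant crossings the long way. Both functions $h$ decrease in $L$ (a crossing of a longer rectangle contains one of a shorter) and increase in $H$. The law of the model is invariant under translations, reflections and rotations, so duality reads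
$$e_n+b_n=1,\qquad h_{\mathcal E}(3n,n)+a_n=1.\tag{4}$$
By the coupling, $a_n,b_n$ are nonincreasing in $u$, and $e_n$ is nondecreasing.

*Example.* Fix $(\theta,r)$ and a segment of length $d$. Slicing by lines parallel to the segment, the centers for which $K$ meets the segment fill area $|K|+dw$, where $w\le r$ is the length of the projection of $K$ orthogonal to the segment. As $|K|=\frac{\pi r}4\le r$, the segment is vacant with probability at least $e^{-um_1(1+d)}$. Hence $h_{\mathcal V}(L,H)\ge e^{-um_1(1+L)}>0$.

**Step 5: circuits.** The purpose is to block connections between concentric boxes. Let $O_n$ be the event that $\mathcal V$ crosses in the long direction each of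
$$[-3n,3n]\times[n,3n],\quad[-3n,3n]\times[-3n,-n],\quad[n,3n]\times[-3n,3n],\quad[-3n,-n]\times[-3n,3n].$$
These are $6n\times2n$ rectangles, so $P(O_n)\ge b_{2n}^4$ by FKG. By (T) in $\Lambda_{3n}$ a crossing of a horizontal one meets a crossing of a vertical one, so the four crossing paths form a connected set, "the circuit". Any path from $\Lambda_n$ to $\partial\Lambda_{3n}$ contains a short-direction crossing of one of the four rectangles: if it first hits $\partial\Lambda_{3n}$ on the top side, take the part up to this time after its last previous visit to $\{y\le n\}$; the other sides are the same. So if $O_n$ occurs the path meets the circuit, and in particular no $\mathcal E$-path joins $\Lambda_n$ to $\partial\Lambda_{3n}$. Counting the four rectangles,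
$$P(\Lambda_n\leftrightarrow_{\mathcal V}\partial\Lambda_{3n})\le4a_{2n},\qquad P(\Lambda_n\leftrightarrow_{\mathcal E}\partial\Lambda_{3n})\le4e_{2n}.\tag{5}$$

**Step 6: circuits at separated scales are almost independent.** If $n_1\ge1$ and $n_{i+1}\ge5n_i$, then
$$P\Big(\bigcap_{i\le k}O_{n_i}^c\Big)\le\prod_{i\le k}\big(1-P(O_{n_i})\big)+121u\sum_{i\le k}g(n_i).\tag{6}$$
The event $O_{n_i}$ depends only on ellipses meeting $A_i=\Lambda_{3n_i}\setminus\mathrm{int}\,\Lambda_{n_i}$. An ellipse meeting $A_i$ and $A_j$, $i<j$, meets $\Lambda_{3n_i}$, which lies in a disc of radius $5n_i$ (as $3\sqrt2<5$), and has $r\ge n_j-3n_i\ge2n_i\ge n_i$, because its diameter is $r$. By (2) with $t=n_i$, the mean number of ellipses meeting two annuli is at most $121u\sum g(n_i)$. Let $O_i'$ be the event $O_{n_i}$ evaluated with only those ellipses that meet $A_i$ and no other $A_j$. Fewer ellipses leave more vacant space, so $O_i'\supset O_{n_i}$; the $O_i'$ are independent; and if no ellipse meets two annuli, $O_{n_i}=O_i'$ for all $i$. This gives (6).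

## 4. Tripling the scale: two recursions and the density $u_*$

Assume $m_2<\infty$, except for (8), which needs only $m_1<\infty$.

**Step 1: crossing a wide strip.** The purpose is to compare a $9n\times n$ strip with $3n\times n$ rectangles. Suppose $\mathcal V$ crosses $[0,9n]\times[0,n]$ vertically by some path. If its horizontal extent is at most $2n$, it lies in one of the seven rectangles $[kn,(k+3)n]\times[0,n]$, $0\le k\le6$, and each is crossed vertically with probability $a_n$. Otherwise it crosses horizontally one of the nine squares $[kn,(k+1)n]\times[0,n]$, each with probability $h_{\mathcal V}(n,n)\le a_n$. So the strip is crossed with probability at most $16a_n$; for $\mathcal E$ the same argument gives $16e_n$.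

**Step 2: two strips.** The purpose is to gain a square. A vertical crossing of $[0,9n]\times[0,3n]$ crosses vertically both $S=[0,9n]\times[0,n]$ and $S'=[0,9n]\times[2n,3n]$. Let $\omega_1,\omega_2,\omega_{12}$ be the ellipses that meet only $S$, only $S'$, both. These are independent. Ellipses in $\omega_{12}$ have $r\ge n$ and meet a disc of radius $5n$ (half the diagonal of $S$ is $\frac{\sqrt{82}}2n<5n$), so for $n\ge1$ this class has $\mu$-measure at most $121g(n)\le121m_2$.

For $\mathcal V$: the crossings imply crossings of $S$ in $\mathcal V(\omega_1)$ and of $S'$ in $\mathcal V(\omega_2)$, which are independent. If $\mathcal V(\omega_1)$ crosses $S$ and $\omega_{12}=\emptyset$, then $\mathcal V$ crosses $S$; hence $P(\mathcal V(\omega_1)\text{ crosses }S)\,P(\omega_{12}=\emptyset)\le16a_n$, and likewise for $S'$. So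
$$a_{3n}\le C(u)\,a_n^2,\qquad C(u)=256\,e^{242um_2},\qquad n\ge1.\tag{7}$$
For $\mathcal E$: if $\omega_{12}=\emptyset$, the crossings are made by $\omega_1$, resp. $\omega_2$. So
$$e_{3n}\le256\,e_n^2+121u\,g(n),\qquad n\ge1.\tag{8}$$

The two recursions differ. Vacant crossings only profit from deleting the shared long ellipses, at the price of a bounded factor. Covered crossings may really be made by one long ellipse, which costs an additive term.

**Lemma 1.** (a) If $C(u)a_n(u)<\frac12$ for some $n\ge1$, then for every $u'\ge u$: $a_{3^kn}(u')\le2^{-2^k}$ for all $k\ge0$, $\mathcal E$ percolates a.s. and $\mathcal V$ a.s. does not.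
(b) Let $n\ge1$ satisfy $121u\,g(t)\le\frac1{1024}$ for all $t\ge n$. If $e_n(u)\le\frac1{512}$, then $\sum_ke_{3^kn}(u)<\infty$ and $\mathcal V$ percolates a.s.

*Proof.* (a) By (7), $C(u)a_{3^{k+1}n}(u)\le(C(u)a_{3^kn}(u))^2$, so $C(u)a_{3^kn}(u)\le2^{-2^k}$. Since $C(u)\ge1$ and $a$ is nonincreasing in the density, the bound follows at $u'$. By (5), $P(\Lambda_m\leftrightarrow_{\mathcal V}\partial\Lambda_{3m})\to0$ along $m=3^kn/2$, so no fixed box is joined to infinity in $\mathcal V$, and $\mathcal V$ does not percolate. By (4) and Borel–Cantelli, for all large $k$, $\mathcal E$ crosses $[0,3^{k+1}n]\times[0,3^kn]$ horizontally ($k$ even), resp. $[0,3^kn]\times[0,3^{k+1}n]$ vertically ($k$ odd). For $k$ even, the $(k+1)$st crossing goes vertically through $[0,3^{k+1}n]\times[0,3^{k+2}n]$, so it contains a vertical crossing of $[0,3^{k+1}n]\times[0,3^kn]$ and meets the $k$th by (T). For $k$ odd exchange the axes. The union of these crossings lies in one unbounded component.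

(b) If $e_{3^kn}\le\frac1{512}$, then $256e_{3^kn}^2\le\frac12e_{3^kn}\le\frac1{1024}$, so (8) gives
$$e_{3^{k+1}n}\le\tfrac12e_{3^kn}+121u\,g(3^kn)\le\tfrac1{1024}+\tfrac1{1024}=\tfrac1{512}.$$
By induction this holds for all $k$. Summing over $k$ and using (3), $\sum_ke_{3^kn}<\infty$. As $h_{\mathcal V}(3m,m)=1-e_m$, the chain of crossings in (a), now vacant, gives an unbounded component of $\mathcal V$. $\square$

**Definition 7 (the density $u_*$).** $u_*=\inf\{u>0:\exists n\ge1,\ C(u)a_n(u)<\frac12\}\in[0,\infty]$.

*Example.* If $\rho[r,\infty)\asymp r^{-\alpha}$ with $\alpha>2$, then $u_*>0$: for $u>u_*$ the vacant set does not percolate by Lemma 1(a), so $u_*=0$ would contradict (F3).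

If $u>u_*$, some $u_0<u$ satisfies the condition in Lemma 1(a), so
$$u>u_*\ \Rightarrow\ \mathcal E\text{ percolates a.s. and }\mathcal V\text{ a.s. does not};\qquad\text{hence }\bar u_c\le u_*,\quad u_c\le u_*.\tag{9}$$
If $0<u<u_*$, then
$$a_n(u)\ge\frac1{2C(u)}\qquad\text{for all }n\ge1.\tag{10}$$

## 5. The borderline tail $\alpha=2$, where the critical densities differ

This section proves part 1 of Theorem 2 for $\alpha\le2$. The case $\alpha<2$ is the example after Definition 5. For $\alpha>2$, part 1 is Theorem 1.

Let $\alpha=2$, with constant $c$ as in Definition 1. Now $m_2=\infty$, but $m_1\le1+\int_1^\infty cr^{-2}dr<\infty$, so Section 3 and (8) are available.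

**Step 1: $u_c=0$.** The purpose is to block the vacant set at every scale using single long ellipses. Let $n\ge1$. Consider ellipses with center within $\frac n4$ of $(0,2n)$, direction within $\frac1{40}$ of horizontal and $r\ge20n$. The major axis has half-length at least $10n$, so it covers all abscissas $|x|\le3n$, and there it deviates vertically from height $2n$ by less than $\frac n4+3.25n\tan\frac1{40}<\frac n4+0.1n$. So such an ellipse crosses $[-3n,3n]\times[n,3n]$ from left to right. The $\mu$-measure of this set is at least
$$\frac{\pi n^2}{16}\cdot\frac1{20\pi}\cdot\frac1{c\,(20n)^2}=:\kappa>0,$$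
which does not depend on $n$. By rotation invariance and FKG, with probability at least $q:=(1-e^{-u\kappa})^4>0$, $\mathcal E$ crosses in the long direction all four rectangles of $\Lambda_{3n}\setminus\Lambda_n$, and then, as for circuits, $\Lambda_n\not\leftrightarrow_{\mathcal V}\partial\Lambda_{3n}$. So the probability that $\Lambda_m$ meets an unbounded component of $\mathcal V$ is at most $1-q$ for every $m\ge1$. If $\mathcal V$ percolated a.s., it would tend to $1$ as $m\to\infty$. By the 0–1 law, $\mathcal V$ does not percolate, for any $u>0$.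

**Step 2: $\bar u_c>0$.** The purpose is to keep $e_n$ small at all scales although $g$ does not decay. Here $g(n)=n\big(n\rho[n,\infty)+\int_n^\infty\rho[r,\infty)dr\big)\le2c$, so (8) gives $e_{3n}\le256e_n^2+242cu$ for $n\ge1$. Take $u$ so small that $242cu\le\frac1{1024}$ and
$$e_1(u)\le u\,\mu\{z:K(z)\cap([0,3]\times[0,1])\ne\emptyset\}\le\tfrac1{512}.$$
Since $256/512^2=\frac1{1024}$, induction gives $e_{3^k}\le\frac1{512}$ for all $k$. By (5), the probability that $\Lambda_m$ meets an unbounded component of $\mathcal E$ is at most $\frac4{512}$ for all $m$. By the 0–1 law $\mathcal E$ does not percolate at this $u$, nor at smaller densities. So $u_c=0<\bar u_c$. $\square$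

## 6. Below $u_*$: from $3\times1$ rectangles to almost-squares

From here through Section 10 assume $m_2<\infty$. By (9), above $u_*$ everything is settled. Theorem 1 follows if, below $u_*$, $\mathcal E$ does not percolate and $\mathcal V$ does. A sensible plan for $\mathcal V$ is this: if Lemma 1(b) cannot be applied at $u_1<u_*$, then $e_n(u)\ge\frac1{512}$ for all large $n$ and all $u\ge u_1$; show that $u\mapsto e_n(u)$ has a derivative too large to allow this on an interval. Inequalities that force a large derivative start from the variance of the crossing indicator, which is $e_n(1-e_n)=e_nb_n$. This says nothing if $b_n$ is tiny, and (10) only bounds $a_n$: vacant crossings the *short* way. We must pass from short crossings to long ones. The argument in Tassion's paper (*Crossing probabilities for Voronoi percolation*, Ann. Probab. 2016), which we follow in Section 8, starts from squares. So the first task is to reach squares, and the natural attempt is to cut the rectangle down.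

**Lemma 2 (almost-squares).** Suppose $a_n(u^+)\ge\varepsilon_0>0$ for all $n\ge1$. Let $N\ge3$ be an integer and $s=(1-\frac2N)^{-1}$. There is $c_0=c_0(N,\varepsilon_0)>0$ with $h_{\mathcal V}(n/s,n;u^+)\ge c_0$ for all $n\ge1$.

*Proof.* Let $w_j=3n(1-\frac1N)^j$, $J=\min\{j:w_j\le n\}$, which depends only on $N$, and let $p_j$ be the probability at $u^+$ that $\mathcal V$ crosses $[0,w_j]\times[0,n]$ vertically. So $p_0=a_n\ge\varepsilon_0$. A vertical crossing path in $[0,w]\times[0,n]$ lies in $\{x\le(1-\frac1N)w\}$, or lies in $\{x\ge\frac wN\}$, or crosses $[\frac wN,(1-\frac1N)w]\times[0,n]$ horizontally; the width of the latter is $w/s$. Thus $p_j\le2p_{j+1}+h_{\mathcal V}(w_j/s,n)$.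

If $p_{j+1}\ge p_j/4$ for all $j<J$, then $p_J\ge4^{-J}\varepsilon_0$, and since $w_J\le n$, $h_{\mathcal V}(n/s,n)\ge h_{\mathcal V}(n,n)\ge p_J\ge4^{-J}\varepsilon_0$. Otherwise take the first $j<J$ with $p_{j+1}<p_j/4$. Then $p_j\ge4^{-j}\varepsilon_0$, $h_{\mathcal V}(w_j/s,n)\ge p_j-2p_{j+1}\ge p_j/2$, and $w_j>n$, so $h_{\mathcal V}(n/s,n)\ge h_{\mathcal V}(w_j/s,n)\ge4^{-J}\varepsilon_0/2$. Take $c_0=4^{-J}\varepsilon_0/2$. $\square$

Here the attempt stops. The rectangle $\frac ns\times n$ is crossed in its shorter direction, so this is still slightly easier than crossing a square. We may take $s$ as close to $1$ as we like, but then $N\to\infty$, the number $J$ of cuts tends to infinity, and the bound $4^{-J}\varepsilon_0/2$ tends to $0$. At the fixed density $u^+$ the argument never gives squares.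

## 7. Squares, by stretching the plane and lowering the density

The missing factor $s$ can be bought with density. Stretching the plane horizontally by $s$ turns the almost-square into a square. The stretched ellipses are no longer a sample of the model, but after a further small dilation they cover a sample of slightly smaller density. In a question about thresholds, a small decrease of $u$ costs nothing.

**Lemma 3 (affine comparison).** Let $s>1$, $\tau=\frac{s^2-1}2$, $u'=\frac u{s^2(1+\tau)^2}$. Then $h_{\mathcal V}((1+\tau)sL,(1+\tau)H;u')\ge h_{\mathcal V}(L,H;u)$.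

*Proof.* Let $A=\mathrm{diag}(s,1)$, $B=(1+\tau)A$, $e_\theta=(\cos\theta,\sin\theta)$; let $T\theta$ be the direction, mod $\pi$, of $Ae_\theta$, and let $K_0(\theta,r)$ be the ellipse centered at $0$.

**Step 1: $BK_0(\theta,r)\supset K_0(T\theta,r)$.** This handles one ellipse. Let $e=e_\theta$, let $f=e^\perp$ be its rotation by $\frac\pi2$, $e'=Ae/|Ae|$, $f'=e'^\perp$. Then $Ae=ae'$ with $a\in[1,s]$, and $Af=bf'+ce'$ with $ab=\det A=s$, so $b\in[1,s]$. Since $Ae=(s\cos\theta,\sin\theta)$ and $Af=(-s\sin\theta,\cos\theta)$,
$$|c|=\frac{|\langle Af,Ae\rangle|}a=\frac{(s^2-1)|\sin\theta\cos\theta|}a\le\tau.$$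
A point $Xe'+Yf'$ equals $A(xe+yf)$ with $y=Y/b$ and $x=(X-cY/b)/a$. As $r\ge1$ and $ab=s\ge1$,
$$\Big|\Big(\frac{2x}r,2y\Big)\Big|\le\Big(\max\Big(\frac1a,\frac1b\Big)+\frac{|c|}{abr}\Big)\Big|\Big(\frac{2X}r,2Y\Big)\Big|\le(1+\tau)\Big|\Big(\frac{2X}r,2Y\Big)\Big|.$$
Since $K_0(\theta,r)$ is the set of $xe+yf$ with $|(\frac{2x}r,2y)|\le1$, this says $AK_0(\theta,r)\supset(1+\tau)^{-1}K_0(T\theta,r)$. Multiply by $1+\tau$.

**Step 2: the whole process.** The purpose is to find a sample of density $u'$ inside the image. By Step 1, $B(\mathcal E_u)\supset\bigcup_{(x,\theta,r)\in\omega_u}K(Bx,T\theta,r)$. The points $(Bx,T\theta,r)$ form a Poisson process of intensity $\frac u{(1+\tau)^2s}\,dx\otimes T_*(\frac{d\theta}\pi)\otimes\rho$, because $\det B=(1+\tau)^2s$. The map $T$ is a bijection of directions mod $\pi$ with $T'(\theta)=\det A/|Ae_\theta|^2\le s$, so $T_*(\frac{d\theta}\pi)\ge\frac1s\frac{d\theta}\pi$. Hence the intensity is at least $u'\mu$, and by thinning the process contains a copy of $\omega_{u'}$. In this coupling $B(\mathcal V_u)\subset\mathcal V_{u'}$. Finally $B$ maps horizontal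 crossings of $[0,L]\times[0,H]$ to horizontal crossings of $[0,(1+\tau)sL]\times[0,(1+\tau)H]$. $\square$

**Lemma 4 (squares).** Suppose $a_n(u^+)\ge\varepsilon_0>0$ for all $n\ge1$, and $0<u<u^+$. Then there are $c_0>0$, $\ell_1\ge1$ with $h_{\mathcal V}(\ell,\ell;u)\ge c_0$ for all $\ell\ge\ell_1$.

*Proof.* As $N\to\infty$, $s=(1-\frac2N)^{-1}\to1$ and $\tau\to0$. Choose $N\ge3$ with $s^2(1+\tau)^2\le u^+/u$. Lemma 2 gives $h_{\mathcal V}(n/s,n;u^+)\ge c_0$ for all $n\ge1$. Lemma 3 with $L=n/s$, $H=n$ gives $h_{\mathcal V}((1+\tau)n,(1+\tau)n;u^+/(s^2(1+\tau)^2))\ge c_0$, and this density is at least $u$, so by monotonicity the bound holds at $u$. Take $\ell_1=1+\tau$. $\square$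

## 8. Long vacant crossings from square crossings

Fix $u>0$ and assume $h_{\mathcal V}(\ell,\ell)\ge c_0$ for all $\ell\ge\ell_1$; by symmetry this covers horizontal and vertical crossings. We look at where a crossing of a square lands on the right side. Let $B_\ell=[-\frac\ell2,\frac\ell2]^2$.

**Definition 8 (landing events).** For $0\le\lambda\le\lambda'\le\frac\ell2$, $H_\ell(\lambda,\lambda')$ is the event that $\mathcal V\cap B_\ell$ contains a path from the left side to $\{\frac\ell2\}\times[\lambda,\lambda']$. Put $\varphi_\ell(\lambda)=P(H_\ell(0,\lambda))-P(H_\ell(\lambda,\frac\ell2))$.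

*Example.* Some crossing exists with probability at least $c_0$ and lands in the upper or lower half; by reflection $P(H_\ell(0,\frac\ell2))\ge\frac{c_0}2$ for $\ell\ge\ell_1$. Since $H_\ell(0,0)\subset H_\ell(0,\frac\ell2)$, $\varphi_\ell(0)\le0$. Clearly $\varphi_\ell$ is nondecreasing.

**Step 1: $\varphi_\ell$ is Lipschitz.** The purpose is to find a height where the two parts of the side are nearly balanced. Let $\lambda<\lambda'$, $d=\lambda'-\lambda$, $\Sigma=\{\frac\ell2\}\times[\lambda,\lambda']$. If $H_\ell(0,\lambda')\setminus H_\ell(0,\lambda)$ or $H_\ell(\lambda,\frac\ell2)\setminus H_\ell(\lambda',\frac\ell2)$ occurs, then a path ends in $\Sigma$, so $\Sigma$ meets $\mathcal V$; but $\Sigma\not\subset\mathcal V$, else we could extend the path along $\Sigma$. So some ellipse meets $\Sigma$ without containing it. For fixed $(\theta,r)$, slice by lines parallel to $\Sigma$; let $w\le r$ be the length of the projection of $K$ orthogonal to $\Sigma$. The centers for which $K$ meets $\Sigma$ fill area $|K|+dw$; those for which $K\supset\Sigma$ fill area at least $|K|-dw$, since each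 chord loses at most $d$. The difference is at most $2dr$. Hence each of the two events has probability at most $2um_1d$, and
$$|\varphi_\ell(\lambda')-\varphi_\ell(\lambda)|\le4um_1|\lambda'-\lambda|.\tag{11}$$

**Step 2: the balancing height.** Let $\lambda_\ell=\sup\{\lambda\in[0,\frac\ell4]:\varphi_\ell(\lambda)\le\frac{c_0}4\}$. By (11), $\lambda_\ell\ge\min(\frac\ell4,\frac{c_0}{16um_1})>0$. For $\ell\ge\ell_1$ two properties hold.

(P1) *For $\lambda\le\lambda_\ell$, $P(H_\ell(\lambda,\frac\ell2))\ge\frac{c_0}8$.* By monotonicity and continuity $\varphi_\ell(\lambda)\le\frac{c_0}4$, so $P(H_\ell(\lambda,\frac\ell2))\ge P(H_\ell(0,\lambda))-\frac{c_0}4$. Also $P(H_\ell(0,\lambda))+P(H_\ell(\lambda,\frac\ell2))\ge P(H_\ell(0,\frac\ell2))\ge\frac{c_0}2$. Add the two inequalities.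

(P2) *If $\lambda_\ell<\frac\ell4$ and $\lambda_\ell\le\lambda\le\frac\ell4$, then $\varphi_\ell(\lambda)\ge\frac{c_0}4$, so $P(H_\ell(0,\lambda))\ge\frac{c_0}4$.* Just to the right of $\lambda_\ell$ we have $\varphi_\ell>\frac{c_0}4$; use continuity and monotonicity.

**Step 3: a four-armed component.** The purpose is to build an obstacle that a path landing near the middle cannot avoid. Let $X_\ell(\lambda)$ be the event that some component of $\mathcal V\cap B_\ell$ meets all four segments $\{\pm\frac\ell2\}\times[\lambda,\frac\ell2]$, $\{\pm\frac\ell2\}\times[-\frac\ell2,-\lambda]$. The event $H_\ell(\lambda,\frac\ell2)$ and its three images under reflections in the axes each give a horizontal crossing of $B_\ell$ touching one of the segments, and each of these crossings meets a vertical crossing of $B_\ell$ if there is one. By FKG and (P1),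
$$P(X_\ell(\lambda))\ge c_1:=c_0(c_0/8)^4\qquad(\lambda\le\lambda_\ell,\ \ell\ge\ell_1).$$

**Definition 9 (good scale).** $\ell\ge\frac32\ell_1$ is *good* if $\lambda_\ell\le2\lambda_{2\ell/3}$.

*Example.* If $\lambda_\ell=\kappa\ell$ and $\lambda_{2\ell/3}=\kappa\cdot\frac{2\ell}3$, then $\lambda_\ell=\frac32\lambda_{2\ell/3}$ and $\ell$ is good. A scale is bad only if $\lambda$ more than doubles while the scale grows by $\frac32$, which cannot go on for long because $\lambda_\ell\le\frac\ell4$.

**Lemma 5.** There is $c_3=c_3(c_0)>0$ such that if $\ell$ is good then $b_{29\ell/24}\ge c_3$. So $P(O_n)\ge c_3^4$ for $n=29\ell/48$.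

*Proof.* Let $q=\frac{2\ell}3\ge\ell_1$. Let $I=[0,\lambda_\ell]$ if $\lambda_\ell<\frac\ell4$, and $I=[\frac\ell4,\frac\ell2]$ if $\lambda_\ell=\frac\ell4$. By (P2), resp. (P1), a path in $\mathcal V\cap B_\ell$ from the left side to $\{\frac\ell2\}\times I$ exists with probability at least $\frac{c_0}8$. In both cases $I$ has length $\lambda_\ell\le2\lambda_q$. Let $y_I$ be its midpoint.

**Step 1: one crossing slightly longer than high.** We hook two landing paths onto a four-armed component. Let $E_1$ be the event of a $\mathcal V$-path $\gamma$ in $R=B_\ell+(-\frac\ell6,-y_I)$ from $\{x=-\frac{2\ell}3\}$ to $\{\frac\ell3\}\times[-\frac{\lambda_\ell}2,\frac{\lambda_\ell}2]$; let $E_2$ be its image under $x\mapsto-x$, with path $\gamma'$; and let $E_3=X_q(\lambda_q)$ in $B_q=[-\frac\ell3,\frac\ell3]^2$, with component $\mathcal C$. On $E_3$, $\mathcal C$ contains a path $\eta$ in $B_q$ from $\{\frac\ell3\}\times[\lambda_q,\frac\ell3]$ to $\{\frac\ell3\}\times[-\frac\ell3,-\lambda_q]$. The path $\gamma$ lies in $\{-\frac{2\ell}3\le x\le\frac\ell3\}$ and ends on $x=\frac\ell3$ at a height in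 $[-\lambda_q,\lambda_q]$, between the two ends of $\eta$. By (T) in a rectangle $[-\frac{2\ell}3,\frac\ell3]\times[-Y,Y]$, $\gamma$ meets $\eta$. Likewise $\gamma'$ meets $\mathcal C$. So $\mathcal V$ joins $x=-\frac{2\ell}3$ to $x=\frac{2\ell}3$ inside the vertical range of $R\cup B_q$. If $y_I=\frac{\lambda_\ell}2\le\frac\ell8$, then $R$ has vertical range $[-\frac\ell2-y_I,\frac\ell2-y_I]\supset[-\frac\ell3,\frac\ell3]$, of length $\ell$. If $y_I=\frac{3\ell}8$, the range of the union is $[-\frac{7\ell}8,\frac\ell3]$, of length $\frac{29}{24}\ell$. With $t=\frac{29}{24}\ell$ we have $\frac43\ell=\frac{32}{29}t$, and FKG gives $h_{\mathcal V}(\frac{32}{29}t,t)\ge c_2:=c_1(c_0/8)^2$.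

**Step 2: gluing.** To reach ratio $3$, combine horizontal crossings of the $20$ rectangles $[\frac{3j}{29}t,\frac{3j}{29}t+\frac{32}{29}t]\times[0,t]$, $0\le j\le19$, and vertical crossings of the $19$ consecutive overlaps, which are squares of side $\frac{32-3}{29}t=t\ge\ell_1$. Both neighboring horizontal crossings meet the vertical crossing of their overlap. The total length is $\frac{32+57}{29}t>3t$, so by FKG $b_t\ge c_3:=c_2^{20}c_0^{19}$. The last claim is $P(O_n)\ge b_{2n}^4$. $\square$

**Lemma 6.** There are $K,\ell_2$ such that for every good $\ell\ge\ell_2$ there is a good $\ell'$ with $5\ell\le\ell'\le K\ell$. Good scales exist above any given bound.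

*Proof.* **Step 1: existence.** Let $t_0\ge\ell_1$ and $t_j=(\frac32)^jt_0$. If none of $t_1,\dots,t_J$ is good, then $2^J\lambda_{t_0}<\lambda_{t_J}\le\frac14(\frac32)^Jt_0$, which fails for large $J$ because $\lambda_{t_0}>0$.

**Step 2: constants.** Let $\ell$ be good and $n=29\ell/48$, so $P(O_n)\ge c_3^4$. Put $c_5=\big((c_0/4)^2c_3^4\big)^2c_0$ and $c_6=c_5^4$. Fix $k\ge1$ with $(1-c_6)^k<\frac{c_0}8$, let $Q=3\cdot6^k$, and let $\ell_2$ be so large that $\ell\ge\ell_2$ implies $n\ge1$ and $121uk\sup_{t\ge n}g(t)<\frac{c_0}8$; this uses $g\to0$. Note $6n\ge\ell\ge\ell_1$.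

**Step 3: $\lambda_t>n$ for some $t\in[6n,Qn]$.** A large $\lambda_t$ is what produces the next good scale. Suppose on the contrary that $\lambda_t\le n$ for all these $t$.

(i) *Then circuits are likely at all intermediate scales.* Let $t\in[6n,Qn]$. Then $\lambda_t\le n<\frac t4$. By (P2), after a translation, with probability at least $\frac{c_0}4$ there is a $\mathcal V$-path in $[-t,0]\times[-\frac t2,\frac t2]$ from $x=-t$ to $\{0\}\times[0,\lambda_t]\subset\Lambda_n$; likewise for the mirror image under $x\mapsto-x$. If also $O_n$ occurs, both paths meet the circuit, since they join $\Lambda_n$ to the complement of $\Lambda_{3n}$; moreover $\Lambda_{3n}\subset[-t,t]\times[-\frac t2,\frac t2]$. By FKG, $h_{\mathcal V}(2t,t)\ge(\frac{c_0}4)^2c_3^4$. Horizontal crossings of $[0,2t]\times[0,t]$ and $[t,3t]\times[0,t]$, together with a vertical crossing of the square $[t,2t]\times[0,t]$, give $b_t\ge c_5$. Hence $P(O_m)\ge b_{2m}^4\ge c_6$ for all $m\in[3n,\frac{Qn}2]$.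

(ii) *But circuits would equalize the landing probabilities.* Let $t=Qn$. As $\lambda_t\le n\le\frac t4$, (P2) gives
$$\tfrac{c_0}4\le\varphi_t(n)\le P\big(H_t(0,n)\setminus H_t(n,\tfrac t2)\big).$$
Let $p=(\frac t2,0)$, the midpoint of the right side of $B_t$, and $m_i=3n6^i$, $0\le i<k$; then $3m_i\le9n6^{k-1}=\frac t2$. Suppose $O_m$ translated by $p$ occurs for some $m=m_i$. Take the left-right crossing of the top rectangle until its first visit to $x=\frac t2$, the crossing of the left rectangle, and the analogous part in the bottom rectangle. By (T) in $[\frac t2-3m,\frac t2]\times[-3m,3m]$ the second meets the other two. So they form a connected set in $\mathcal V\cap B_t$ that contains a path from $\{\frac t2\}\times[m,3m]$ to $\{\frac t2\}\times[-3m,-m]$. As $m>n$, by (T) any path in $B_t$ from the left side to $\{\frac t2\}\times[0,n]$ meets it, and can be continued along it to $\{\frac t2\}\times[m,3m]$. So $H_t(0,n)$ implies $H_t(n,\frac t2)$. Therefore, by (6) for the circuits around $p$ and by (i),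
$$\tfrac{c_0}4\le P\Big(\bigcap_{i<k}O_{m_i}^c\Big)\le(1-c_6)^k+121uk\sup_{t'\ge n}g(t')<\tfrac{c_0}4,$$
a contradiction.

**Step 4: the next good scale.** Take $t$ from Step 3, so $\lambda_t>n\ge\frac tQ$. Let $t_j=(\frac32)^jt$ and $J=\lceil\log Q/\log\frac43\rceil$. If none of $t_1,\dots,t_J$ is good, then $2^J\frac tQ<\lambda_{t_J}\le\frac14(\frac32)^Jt$, i.e. $(\frac43)^J<\frac Q4$, contradicting the choice of $J$. So some $\ell'=t_j$, $1\le j\le J$, is good, with $\ell'\ge\frac32\cdot6n=9n>5\ell$ and, as $n\le\ell$, $\ell'\le(\frac32)^JQ\ell=:K\ell$. $\square$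

**Definition 10 (covered arm).** $\pi_u(m,M)$ is the $P_u$-probability that a component of $\mathcal E\cap\Lambda_M$ meets both $\Lambda_m$ and $\partial\Lambda_M$.

*Example.* By (5), $\pi_u(m,3m)\le4e_{2m}(u)$. By the coupling, $\pi_u(m,M)$ is nondecreasing in $u$; it is also nondecreasing in $m$.

**Proposition 7.** Let $0<u<u_*$. There are $c_3>0$, $K$ and $n_1<n_2<\dots$ with $5n_i\le n_{i+1}\le Kn_i$ and $b_{2n_i}(u)\ge c_3$ for all $i$. For every $\delta>0$ there are $m_0\ge1$, $Q_\delta\ge1$ with
$$\pi_{u'}(m,M)\le\delta\qquad\text{for all }u'\le u,\ m\ge m_0,\ M\ge Q_\delta m.\tag{12}$$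
In particular $\mathcal E$ a.s. does not percolate at $u$.

*Proof.* Choose $u^+\in(u,u_*)$. By (10), $a_n(u^+)\ge\frac1{2C(u^+)}$ for all $n\ge1$, so Lemma 4 applies and then Lemmas 5 and 6 hold at $u$. Take good scales $\ell_{(1)}\ge\ell_2$ and $\ell_{(i+1)}\in[5\ell_{(i)},K\ell_{(i)}]$, and put $n_i=29\ell_{(i)}/48$; so $n_1\ge1$ and $b_{2n_i}(u)\ge c_3$ by Lemma 5.

For (12) let $u'=u$, by monotonicity. Choose $k$ with $(1-c_3^4)^k\le\frac\delta2$, then $m_0\ge n_1$ with $121uk\sup_{t\ge m_0}g(t)\le\frac\delta2$, and $Q_\delta=3K^k$. For $m\ge m_0$ let $i$ be minimal with $n_i\ge m$. Then $n_i\le Km$: if $i>1$ because $n_{i-1}<m$, and if $i=1$ because then $m=n_1$. So $n_{i+k-1}\le K^km$ and $3n_{i+k-1}\le M$. If one of $O_{n_i},\dots,O_{n_{i+k-1}}$ occurs, no $\mathcal E$-path joins $\Lambda_m$ to $\partial\Lambda_M$. By (6), $\pi_u(m,M)\le P(\bigcap_{j<k}O_{n_{i+j}}^c)\le\frac\delta2+\frac\delta2$.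

Finally, the probability that $\Lambda_m$ meets an unbounded component of $\mathcal E$ is at most $\delta$ for all $m\ge m_0(\delta)$, hence for all $m$. Let $\delta\to0$. $\square$

So $\mathcal E$ does not percolate below $u_*$, and with (9), $\bar u_c=u_*$ and $u_c\le u_*$. It remains to prove $u_c\ge u_*$.

## 9. Influences, revealments, and a variance inequality for Poisson crossings

**Definition 11 (decision algorithm, revealment, influence).** Let $(\omega_i)_{i\in I}$, $I$ finite, be independent, and let $f=f(\omega)\in\{0,1\}$. A *decision algorithm* determining $f$ reveals coordinates one by one, the next coordinate being a function of what has been revealed, and stops when $f$ is determined. Its *revealment* $\delta_i$ is the probability that $i$ is revealed. The *influence* $\mathrm{Inf}_i$ is the probability that $f$ changes when $\omega_i$ is resampled independently.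

*Example.* Let $\omega_1,\omega_2$ be fair bits, $f=\omega_1\omega_2$. Read $\omega_1$; if it is $0$ stop, else read $\omega_2$. Then $\delta_1=1$, $\delta_2=\frac12$. Resampling one bit changes $f$ iff the other bit is $1$ and the new value differs, so $\mathrm{Inf}_1=\mathrm{Inf}_2=\frac14$. Here $\mathrm{Var}f=\frac14\cdot\frac34=\frac3{16}$, and $\sum\delta_i\mathrm{Inf}_i=\frac14+\frac18=\frac38$.

**Lemma 8 (OSSS inequality; O'Donnell–Saks–Schramm–Servedio 2005).** $\mathrm{Var}f\le\sum_i\delta_i\,\mathrm{Inf}_i$.

*Proof.* The idea is to move from $\omega$ to an independent copy by replacing coordinates in the order of the algorithm. Let $\tilde\omega$ be an independent copy of $\omega$; run the algorithm on $\omega$, revealing $i_1,\dots,i_\tau$. For $0\le t\le\tau$ let $\omega^t_j=\omega_j$ if $j\in\{i_{t+1},\dots,i_\tau\}$ and $\omega^t_j=\tilde\omega_j$ otherwise. Then $f(\omega^0)=f(\omega)$, since $\omega^0=\omega$ on the revealed coordinates, and $\omega^\tau=\tilde\omega$. So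
$$2\,\mathrm{Var}f=E|f(\omega)-f(\tilde\omega)|\le\sum_{t\ge1}E\big[1_{t\le\tau}|f(\omega^{t-1})-f(\omega^t)|\big].$$
Condition on the first $t-1$ revealed coordinates and their values, on $\{t\le\tau\}$, which they determine. Then $i_t$ is fixed, and the unrevealed $\omega_j$ and all $\tilde\omega_j$ are independent with their original laws. Fill in the vector $\omega^{t-1}$ one coordinate at a time: first those revealed at steps $t,\dots,\tau$, with values from $\omega$, in the order of the algorithm; then all others, with values from $\tilde\omega$, in a fixed order. At each moment the next index is determined by what has been read, and its value is fresh: it has its original law and is independent of everything read before and of the conditioning. Integrating bounded functions of the coordinates successively from the last one filled to the first, $E[\prod_jh_j(\omega^{t-1}_j)\mid\cdot\,]=\prod_jE[h_j(\omega_j)]$. So, conditionally, $\omega^{t-1}$ has the law of $\omega$. The value $\tilde\omega_{i_t}$ is never read, hence is independent of $\omega^{t-1}$, and $\omega^t$ is $\omega^{t-1}$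 with coordinate $i_t$ replaced by $\tilde\omega_{i_t}$. So the conditional expectation of $|f(\omega^{t-1})-f(\omega^t)|$ is $\mathrm{Inf}_{i_t}$. Summing over $t$, $2\,\mathrm{Var}f\le\sum_i\delta_i\mathrm{Inf}_i$. $\square$

**Step 1: Russo's formula.** The purpose is to express the slope of $e_n$ through added ellipses. Let $n\ge1$, $R=[0,3n]\times[0,n]$, $A_n=\{\mathcal E\text{ crosses }R\text{ vertically}\}$, so $P_u(A_n)=e_n(u)$. Let $f=1_{A_n}$, $X=\{z:K(z)\cap R\ne\emptyset\}$, so $\mu(X)<\infty$, and $\mathrm{Piv}_u(z)=P_u(f(\omega\cup\{z\})\ne f(\omega))$. Differentiating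
$$P_u(A_n)=\sum_ke^{-u\mu(X)}\frac{u^k}{k!}\int_{X^k}1_{A_n}\,d\mu^k\tag{13}$$
termwise gives $\sum_ke^{-u\mu(X)}\frac{u^k}{k!}\int_{X^{k+1}}\big(1_{A_n}(z_1,\dots,z_{k+1})-1_{A_n}(z_1,\dots,z_k)\big)d\mu^{k+1}$, and since $A_n$ is increasing this is
$$\frac d{du}P_u(A_n)=\int_X\mathrm{Piv}_u\,d\mu.\tag{14}$$

**Step 2: boxes and types.** The purpose is to turn the Poisson process into finitely many coordinates. Let $N_0=\lceil n\rceil$ and $a=n/N_0\in[\frac12,1]$, and divide $R$ into $3N_0\times N_0$ closed boxes of side $a$. The *type* $\sigma(z)$ of $z\in X$ is the set of boxes met by $K(z)$; $X_\sigma$ is the set of $z$ of type $\sigma$. There are finitely many types.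

*Example.* If $K(z)$ lies in the interior of one box $S$, its type is $\{S\}$; a vertically crossing ellipse has a type containing boxes of every row.

**Step 3: the algorithm $T_k$, $0\le k<N_0$.** The purpose is to determine $f$ by exploring only clusters touching one row $L_k=[0,3n]\times[ka,(k+1)a]$. *Exploring* a box $S$ means revealing $\omega\cap X_\sigma$ for all $\sigma\ni S$. First explore all boxes of $L_k$. Then, as long as there is an unexplored box meeting a component of (union of revealed ellipses)$\,\cap R$ which meets $L_k$, explore the first such box in a fixed order. At the end every component of $\mathcal E\cap R$ meeting $L_k$ is known: ellipses meeting $L_k$ are revealed, and an ellipse that touches, at a point of $R$, a revealed component meeting $L_k$ does so in an explored box, hence is itself revealed. A component that meets both bottom and top meets $L_k$, so $f$ is determined. Let $\delta^k_\sigma$ be the probability that type $\sigma$ is revealed.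

**Lemma 9 (Poisson form).** For every $k$,
$$\mathrm{Var}_u(f)\le2u\sum_\sigma\delta^k_\sigma\int_{X_\sigma}\mathrm{Piv}_u\,d\mu.\tag{15}$$

*Proof.* Write $\omega\cap X_\sigma$ as a union of $L$ independent Poisson processes $\omega_{\sigma,l}$ of intensity $\frac uL\mu|_{X_\sigma}$. Apply Lemma 8 to the coordinates $(\sigma,l)$, all layers of a type being revealed one after the other; each layer has revealment $\delta_\sigma^k$. Let $\nu=\frac uL\mu(X_\sigma)$, $\eta=\omega_{\sigma,l}$, $\omega^-=\omega\setminus\eta$. If resampling $\eta$ changes $f$, then the old or the new configuration has a value of $f$ different from $f(\omega^-)$. So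
$$\mathrm{Inf}_{\sigma,l}\le2P(f(\omega^-\cup\eta)\ne f(\omega^-))\le2\Big[P(|\eta|\ge2)+\frac uL\int_{X_\sigma}P(f(\omega^-\cup\{z\})\ne f(\omega^-))\,\mu(dz)\Big].$$
Here $P(|\eta|\ge2)\le\nu^2$. Replacing $\omega^-$ by $\omega$ inside the integral costs at most $P(\eta\ne\emptyset)\le\nu$ for each $z$, in total at most $\nu^2$. Hence $\mathrm{Inf}_{\sigma,l}\le2\big[\frac uL\int_{X_\sigma}\mathrm{Piv}_u\,d\mu+2\nu^2\big]$. Sum over $l$: the error for each type is $4L\nu^2=4u^2\mu(X_\sigma)^2/L\to0$ as $L\to\infty$, and there are finitely many types. $\square$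

**Step 4: average revealment.** The purpose is to show that, averaged over $k$, an ellipse that is not too long is rarely revealed. Let $z\in X_\sigma$, $r=r(z)$, and fix $y\in K(z)\cap R$. $K(z)$ has diameter $r$ and boxes have side at most $1$, so all boxes in $\sigma$ lie in $\Lambda_{r+2}(y)$. If $\sigma$ is revealed, some box of $\sigma$ lies in $L_k$ or meets a component of $\mathcal E\cap R$ that meets $L_k$. Let $D\ge r+2$ and $\mathrm{dist}_\infty(y,L_k)>D$. Then the first is impossible, and in the second case a path in $\mathcal E$ from $\Lambda_{r+2}(y)$ to $L_k$, stopped when it first hits $\partial\Lambda_D(y)$, shows that a component of $\mathcal E\cap\Lambda_D(y)$ meets $\Lambda_{r+2}(y)$ and $\partial\Lambda_D(y)$. So $\delta^k_\sigma\le1\{\mathrm{dist}_\infty(y,L_k)\le D\}+\pi_u(r+2,D)$. At most $2+\frac{2D}a\le2+4D\le6D$ rows satisfy $\mathrm{dist}_\infty(y,L_k)\le D$, and $N_0\ge n$. Hence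
$$\bar\delta(z):=\frac1{N_0}\sum_k\delta^k_{\sigma(z)}\le\frac{6D}n+\pi_u(r+2,D)\qquad(D\ge r+2).\tag{16}$$

## 10. A sharp threshold for $e_n$ and the equality $u_c=\bar u_c$

**Proposition 10.** If $0<u_1<u_2<u_*$, then there are arbitrarily large $n$ with $e_n(u_1)<\frac1{512}$.

*Proof.* Suppose $e_n(u_1)\ge\frac1{512}$ for all $n\ge n_0$.

**Step 1: the variance is bounded below.** This is where the long vacant crossings enter. Apply Proposition 7 at $u_2$ and consider $n\in\{2n_i\}$, $n\ge n_0$. For $u\in[u_1,u_2]$, $P_u(A_n)=e_n(u)\ge\frac1{512}$ and $1-P_u(A_n)=b_n(u)\ge b_n(u_2)\ge c_3$. So $\mathrm{Var}_u(f)\ge v_0:=c_3/512$.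

**Step 2: the revealment of ellipses that are not too long.** Fix $\delta\in(0,1)$; take $m_0$ and $Q=Q_\delta$ from (12) at $u_2$, and $\eta=\frac\delta{12Q}$. If $r(z)\le\eta n$, use (16) with $D=Q\max(r+2,m_0)$. For $u\le u_2$, $\pi_u(r+2,D)\le\pi_u(\max(r+2,m_0),D)\le\delta$, and
$$\frac{6D}n\le\frac{6Q(\eta n+2+m_0)}n=\frac\delta2+\frac{6Q(2+m_0)}n\le\delta$$
for $n$ large. So $\bar\delta(z)\le2\delta$.

**Step 3: there are few very long ellipses.** Their revealment may be large. Since $R$ lies in a disc of radius $2n$, and $n<r/\eta$ when $r>\eta n$, (1) gives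
$$\mu\{z\in X:r(z)>\eta n\}\le\int_{(\eta n,\infty)}(r+4n)(1+4n)\,\rho(dr)\le\Big(1+\frac4\eta\Big)\frac5\eta\int_{(\eta n,\infty)}r^2\rho(dr)=:\kappa_n\to0.$$

**Step 4: integration.** Average (15) over $k$, so that the right side becomes $2u\int_X\bar\delta\,\mathrm{Piv}_u\,d\mu$. Use $\bar\delta\le2\delta$ for $r\le\eta n$, $\bar\delta\,\mathrm{Piv}_u\le1$ otherwise, and (14):
$$v_0\le\mathrm{Var}_u(f)\le4\delta u_2\frac d{du}P_u(A_n)+2u_2\kappa_n\qquad\text{for all }u\in[u_1,u_2].$$
For $n$ large $2u_2\kappa_n\le\frac{v_0}2$. Integrating over $[u_1,u_2]$ gives $(u_2-u_1)\frac{v_0}2\le4\delta u_2$. As $u_1,u_2,v_0$ do not depend on $\delta$, this is false for small $\delta$. $\square$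

**Proof of Theorem 1.** Let $0<u_1<u_*$ and $u_2\in(u_1,u_*)$. Since $g\to0$, Proposition 10 yields $n\ge1$ with $121u_1g(t)\le\frac1{1024}$ for all $t\ge n$ and $e_n(u_1)<\frac1{512}$. By Lemma 1(b), $\mathcal V$ percolates a.s. at $u_1$. Hence $u_c\ge u_*$. With (9) and Proposition 7, $u_c=u_*=\bar u_c$; if $u_*=0$, (9) alone gives that both are $0$. $\blacksquare$

## 11. Connection probabilities for $\alpha>2$, off and at the critical density

Part 1 of Theorem 2 is now complete, by Section 5 and Theorem 1. Let $\alpha>2$; then $u_c=\bar u_c=u_*\in(0,\infty)$ by (F3).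

### Part 2: $u<u_c$

The percolation statements are Proposition 7 and the proof of Theorem 1. Write $\theta_t=P_u(0\leftrightarrow_{\mathcal E}\partial\Lambda_t)$. Constants $C$ may depend on $u,\rho$ and change from line to line.

**Step 1: lower bound.** One long ellipse suffices. An ellipse containing $0$ with $r\ge4n$ has an endpoint of its major axis at distance at least $\frac r2\ge2n>\sqrt2n$ from $0$, hence joins $0$ to $\partial\Lambda_n$. The $\mu$-measure of such ellipses is $\int_{[4n,\infty)}\frac{\pi r}4\rho(dr)\ge\pi n\,\rho[4n,\infty)\ge c'n^{1-\alpha}$ for some $c'>0$, and $1-e^{-uc'n^{1-\alpha}}$ is at least a constant times $n^{1-\alpha}$ for $n\ge1$.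

**Step 2: $e_m\le Cm^{2-\alpha}$ for all $m\ge1$.** This is the rate for crossing rectangles. By Proposition 10 and Lemma 1(b), $e_{3^kn_0}\to0$ as $k\to\infty$ for some $n_0\ge1$. Since $g(t)=t\big(t\rho[t,\infty)+\int_t^\infty\rho[r,\infty)dr\big)\le Ct^{2-\alpha}$, (8) gives, for $k$ so large that $256e_{3^kn_0}\le\frac123^{2-\alpha}$,
$$e_{3^{k+1}n_0}\le\tfrac123^{2-\alpha}e_{3^kn_0}+C3^{k(2-\alpha)}.$$
So $x_k=3^{k(\alpha-2)}e_{3^kn_0}$ satisfies $x_{k+1}\le\frac12x_k+C$ and is bounded: $e_{3^kn_0}\le C3^{k(2-\alpha)}$. For $m'=3^kn_0\le m\le3m'$, a vertical crossing of $[0,3m]\times[0,m]$ contains one of $[0,3m]\times[0,m']$, hence one of $[0,9m']\times[0,m']$, and so $e_m\le16e_{m'}$ by Section 4, Step 1. This proves the bound for $m\ge n_0$; enlarge $C$ for $1\le m\le n_0$.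

**Step 3: a recursive inequality for $\theta$.** The purpose is to separate the role of long ellipses from that of independent scales. Let $n\ge1$. Let $\omega_a$ be the ellipses meeting $\Lambda_n$ and contained in $\mathrm{int}\,\Lambda_{3n}$, and $\omega_b$ those meeting $\Lambda_n$ but not contained in $\mathrm{int}\,\Lambda_{3n}$; the latter have $r\ge2n$. Let $\mathcal C_a$ be the component of $0$ in $\{0\}\cup(\mathcal E(\omega_a)\cap\Lambda_n)$, and $d\le\sqrt2n$ the maximal distance of its points from $0$.

Suppose $0\leftrightarrow_{\mathcal E}\partial\Lambda_{9n}$ and no $z\in\omega_b$ has $K(z)\cap\mathcal C_a\ne\emptyset$. Then $0$ lies in an ellipse of $\omega_a$, and following chains of sets $K(z)\cap\Lambda_n$ from $0$ one never reaches an ellipse of $\omega_b$, since the first one reached would meet $\mathcal C_a$. So the component of $0$ in $\mathcal E\cap\Lambda_n$ is $\mathcal C_a$, and $0\leftrightarrow\partial\Lambda_n$ in $\mathcal E(\omega_a)$; this has probability at most $\theta_n$. Also some $\mathcal E$-path joins $\partial\Lambda_{3n}$ to $\partial\Lambda_{9n}$ in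 the closed annulus between them. This event depends only on $\omega\setminus\omega_a$, hence is independent of $\omega_a$, and by (5) has probability at most $4e_{6n}$.

In the remaining case some $z\in\omega_b$ meets $\mathcal C_a$, which lies in the disc of radius $d$ around $0$. As $\omega_b$ is independent of $\mathcal C_a$ and $2d\le2\sqrt2n\le\sqrt2r$ for $r\ge2n$, (1) with $R=d$ gives, in total,
$$\theta_{9n}\le4e_{6n}\theta_n+u\int_{[2n,\infty)}(1+\sqrt2)\,r\,\rho(dr)\;E[1+2d].$$
If $t<n$ and $d>\sqrt2t$, then $\mathcal C_a$ has a point outside $\Lambda_t$, so $P(d>\sqrt2t)\le\theta_t$ and $E[d]=\sqrt2\int_0^nP(d>\sqrt2t)\,dt\le\sqrt2\int_0^n\theta_t\,dt$. With Step 2 and $\int_{[2n,\infty)}r\rho(dr)=\frac{g(2n)}{2n}\le Cn^{1-\alpha}$,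
$$\theta_{9n}\le C\Big(n^{2-\alpha}\theta_n+n^{1-\alpha}\Big(1+\int_0^n\theta_t\,dt\Big)\Big).\tag{17}$$

**Step 4: improving the exponent.** Suppose $\theta_t\le Ct^{-\beta}$ for $t\ge1$. If $0\le\beta<1$, then $1+\int_0^n\theta_t\,dt\le Cn^{1-\beta}$, both terms of (17) are at most $Cn^{-(\beta+\alpha-2)}$, and the bound holds with $\beta$ replaced by $\beta+\alpha-2$. If $\beta>1$, the integral is bounded and $\beta+\alpha-2>\alpha-1$, so the bound holds with exponent $\alpha-1$. (For $1\le t\le9$ the bounds hold after enlarging $C$.) Start from $\beta=0$ and apply the first case until the exponent is at least $1$; this takes finitely many rounds, as each adds $\alpha-2>0$. If the exponent equals $1$, replace it by some $\beta\in[0,1)$ with $\beta+\alpha-2>1$ and apply the first case once more. Then apply the second case: $\theta_n\le Cn^{1-\alpha}$. $\square$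

### Part 3: $u>u_c$

The percolation statements are (9).

**Step 1: lower bound.** By the example after Definition 6, $P_u([0,n]\times\{0\}\subset\mathcal V)\ge e^{-um_1(n+1)}$, which is at least $e^{-2um_1n}$ for $n\ge1$. On this event $0\leftrightarrow_{\mathcal V}\partial\Lambda_n$.

**Step 2: local blocking events.** The purpose is to reduce the upper bound to a count of lattice paths. By Lemma 1(a), applied at a density between $u_*$ and $u$, $a_n(u)\to0$ along $n=3^kn_0$ for some $n_0\ge1$. For $y\in\mathbb Z^2$ let $W_y$ be the event that the ellipses with $r\le n$ cross in the long direction the four $3n\times n$ rectangles of $\Lambda_{3n/2}(ny)\setminus\mathrm{int}\,\Lambda_{n/2}(ny)$. For one rectangle, this fails only if $\mathcal E$ does not cross it, which has probability $a_n$ by (4), or if an ellipse with $r>n$ meets it, which by (2) has probability at most $121u\,g(n)$. So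
$$P(W_y^c)\le4\varepsilon_n,\qquad\varepsilon_n=a_n+121u\,g(n)\to0\ \text{ along this sequence}.$$
An ellipse with $r\le n$ that meets $\Lambda_{3n/2}(ny)$ has its center in $\Lambda_{2n}(ny)$, so the $W_y$ are independent for $y$'s at mutual sup-distance at least $5$.

**Step 3: counting paths.** Suppose $0\leftrightarrow_{\mathcal V}\partial\Lambda_N$, where $N\ge4n$. The boxes $\Lambda_{n/2}(ny)$ visited by the path form a king-connected set of sites (neighbors are the sites at sup-distance $1$) containing $y=0$ and some $y$ with $|y|_\infty\ge\frac Nn-\frac12$. If $|ny|_\infty\le N-2n$ and $\Lambda_{n/2}(ny)$ is visited, then the path ends outside $\Lambda_{3n/2}(ny)$ and contains a path from $\Lambda_{n/2}(ny)$ to $\partial\Lambda_{3n/2}(ny)$; so $W_y$ fails, because on $W_y$ the four covered crossings would meet every such path, as in Section 3, Step 5. Put $\ell=\lfloor N/n\rfloor-3$. In the visited set take a self-avoiding king-path from $0$ to a site with $|y|_\infty\ge\frac Nn-\frac12$; it has at least $\ell$ sites, and its first $\ell$ sites satisfy $|y|_\infty\le\ell-1\le\frac Nn-4$,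 so all their $W_y$ fail. Among these sites at least $\ell/81$ are at mutual distance at least $5$: choose greedily, each chosen site excluding at most $9^2=81$. There are at most $8^\ell$ such paths, so
$$P_u(0\leftrightarrow_{\mathcal V}\partial\Lambda_N)\le8^\ell(4\varepsilon_n)^{\ell/81}\le2^{-\ell}$$
if $n$ is fixed in the sequence with $4\varepsilon_n\le16^{-81}$. Since $\ell\ge\frac Nn-4$, this is at most $Ce^{-cN}$. $\square$

### Part 4: $u=u_c$

The short-direction probabilities are $e_n$ for $\mathcal E$ and $a_n$ for $\mathcal V$. By the series (13), $e_n(u)$ is continuous in $u$, and so is $a_n(u)=1-h_{\mathcal E}(3n,n;u)$, by the same series for the event of crossing the long way.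

**Step 1: $\mathcal V$.** If $C(u_*)a_n(u_*)<\frac12$ for some $n\ge1$, by continuity this would persist at some $u\in(0,u_*)$, contradicting the definition of $u_*$. So $a_n(u_c)\ge\frac1{2C(u_c)}$ for all $n\ge1$.

**Step 2: $\mathcal E$.** Suppose $e_n(u_c)<\frac1{512}$ for some $n\ge1$ with $121(u_c+1)g(t)\le\frac1{1024}$ for all $t\ge n$. By continuity $e_n(u)<\frac1{512}$ for some $u\in(u_c,u_c+1)$, and Lemma 1(b) says that $\mathcal V$ percolates at this $u>u_c$, contradicting the definition of $u_c$. All large $n$ satisfy the condition on $g$, so $e_n(u_c)\ge\frac1{512}$ for all large $n$. $\blacksquare$
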